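# Finite colorings of the positive integers with no double 3-term arithmetic progression

## Double progressions of bounded difference

Color the positive integers with finitely many colors and list one color class in increasing order, $A=\{a_1<a_2<a_3<\cdots\}$. A 3-term arithmetic progression (3-AP) inside $A$ is three elements $x<y<z$ with $x+z=2y$. Each element also has a position in the list. We ask for a progression that is seen twice: once in the values and once in the positions.

**Definition.** An increasing sequence $a_1<a_2<\cdots$ contains a *double 3-term arithmetic progression* if there are $i<j<k$ with $i+k=2j$ and $a_i+a_k=2a_j$.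

For instance, $1,3,4,7$ contains the 3-AP $1,4,7$ (and no other), but its terms sit at positions $1,3,4$, so there is no double 3-AP. The sequence $1,2,4,5,7$ contains one: the terms $1,4,7$ sit at positions $1,3,5$.

Two reformulations will be used all the time. First, for $x=a_i$, $y=a_j$, $z=a_k$ we have $j-i=\#(A\cap(x,y])$ and $k-j=\#(A\cap(y,z])$. So a 3-AP $x<y<z$ in $A$ is double exactly when $A$ has equally many elements in $(x,y]$ and in $(y,z]$. Second, in terms of the word of gaps $a_2-a_1,\ a_3-a_2,\dots$, a double 3-AP is a pair of consecutive blocks of gaps with the same length and the same sum. The word $1,2,1,2$ of the example splits as $(1,2)(1,2)$.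

The question, taken from the paper of Tom Brown, Veselin Jungić and Andrew Poelstra, "On Double 3-Term Arithmetic Progressions", arXiv:1304.1829 (2013), is this: if the positive integers are finitely colored, must some color class contain a double 3-term arithmetic progression?

If we only worry about progressions with small common difference, the answer is easy.

**Proposition A.** For every $D\ge1$ there is a coloring of the positive integers with $D+1$ colors in which no color class contains a double 3-AP whose common difference $y-x$ is at most $D$.

*Proof.* Color $x$ by its residue modulo $D+1$. Two distinct elements of a class differ by at least $D+1$, so no class contains a 3-AP of difference at most $D$. $\square$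

What changes if $D$ is not fixed in advance? The number of colors must now stay fixed while all differences are excluded at once. We cannot hope to exclude all monochromatic 3-APs. Recall the theorem of van der Waerden in the case we need: for every $r$ there is a number $W(3;r)$ such that every coloring of $\{1,\dots,W(3;r)\}$ with $r$ colors contains a monochromatic 3-AP. So 3-APs will be there, and we must unbalance the counts on their two halves. The coloring of Proposition A is the worst possible for this, because each of its classes is itself an arithmetic progression, so every 3-AP in it is double. The defect is shared by all periodic colorings.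

**Proposition B.** In a periodic coloring every color class contains a double 3-AP.

*Proof.* Let $N$ be a period, $x$ any positive integer and $A$ its class. Then $x,\,x+N,\,x+2N\in A$. Translation by $N$ maps $A\cap(x,x+N]$ bijectively onto $A\cap(x+N,x+2N]$, so the two counts agree. $\square$

A small hand computation points the same way: a sequence whose gaps take at most two values contains a double 3-AP among any five consecutive terms. Indeed, of four consecutive gaps, two neighbors are equal (blocks of length $1$), or the gaps alternate as $p,q,p,q$ (blocks $(p,q)$ and $(p,q)$). So the density of a class has to fluctuate, in an aperiodic way.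

It can be done; the answer to the question is no.

**Theorem 1.** There is a coloring of $\{1,2,3,\dots\}$ with $1458$ colors such that no color class $A=\{a_1<a_2<\cdots\}$ admits $i<j<k$ with $i+k=2j$ and $a_i+a_k=2a_j$.

**Theorem 2.** Let $K\ge1$.

(a) There is a finite coloring of the positive integers such that for every color class $A$ and every 3-AP $x<y<z$ in $A$,
$$\bigl|\,\#(A\cap(x,y])-\#(A\cap(y,z])\,\bigr|\ \ge K .$$
If $2^s\ge 36K$, then $2\cdot3^s$ colors suffice.

(b) Every color class in this coloring is infinite with bounded gaps.

(c) The number of colors must tend to infinity with $K$.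

**Theorem 3.** There is a sequence of positive integers $a_0<a_1<\cdots$ with all gaps in $\{1,\dots,441\}$ containing no double 3-term AP. Equivalently, its gap word, an infinite word over a finite set of integers, contains no two consecutive blocks of the same length and the same sum.

Theorem 1 is Theorem 2(a) with $K=1$ and $s=6$: here $2^6=64\ge36$, the number of colors is $2\cdot 3^6=1458$, and a difference of at least $1$ means that the two counts are different.

## Blocks governed by a word

Proposition B suggests cutting the integers into blocks of a fixed length $L$ and letting the coloring of block $n$ depend on the letter $w_n$ of an aperiodic word $w=w_0w_1w_2\cdots$ over a finite alphabet $\Sigma$.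

The first thing to try is to write $x-1=Ln+\zeta$ with $0\le\zeta<L$ and to give $x$ the color $(w_n,\zeta)$. Then a 3-AP in a class lies over three block numbers $n_1<n_2<n_3$ in progression, all with the same letter. But look at one class: the class of $(\ell,\zeta)$ is the image of $\{n: w_n=\ell\}$ under the increasing affine map $n\mapsto Ln+\zeta+1$. Such a map preserves both the 3-APs and the positions, so this class contains a double 3-AP if and only if the set $\{n:w_n=\ell\}$ does. The new coloring works if and only if $w$, read as a coloring, already works. Nothing has been gained.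

The failure is instructive. Using the letter as part of the color makes the three letters along a progression equal, which is good. But it also makes each class see only one letter, so that its counting function counts occurrences of that letter, and we have no independent control over it. We want a class that meets the blocks of *all* letters, with a number of elements in block $n$ of the form
$$\text{constant}+v(w_n)$$
for a value function $v:\Sigma\to\mathbb Z$ that we choose, and such that nevertheless a 3-AP in the class must run through three blocks with the same letter. Put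
$$T_n=\sum_{m<n}v(w_m).$$
If three elements of a class sit in the same place of blocks $n_1<n_2<n_3$ with $n_1+n_3=2n_2$, the constants cancel, and the difference of the two counts is $T_{n_1}+T_{n_3}-2T_{n_2}$. So two separate tasks remain.

1. Find $w$ and $v$ such that no $n_1<n_2<n_3$ satisfy simultaneously $n_1+n_3=2n_2$, $T_{n_1}+T_{n_3}=2T_{n_2}$ and $w_{n_1}=w_{n_2}=w_{n_3}$.
2. Arrange that a 3-AP in a class must use three equal letters, without making the letter part of the color.

The device for task 2 is a set without nontrivial 3-APs inside a cyclic group: if the letters are encoded as elements of such a set, and the codes along a 3-AP are forced to form a 3-AP, then the codes are equal. We take the classical set of numbers with ternary digits $0$ and $1$.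

**Lemma 1.** Let $\Omega_s\subset\mathbb Z/3^s$ be the set of residues $\sum_{t<s}\delta_t3^t$ with all $\delta_t\in\{0,1\}$, so $|\Omega_s|=2^s$. If $\alpha,\beta,\gamma\in\Omega_s$ and $\alpha+\gamma=2\beta$, then $\alpha=\beta=\gamma$.

For example, $\Omega_2=\{0,1,3,4\}\subset\mathbb Z/9$.

*Proof.* The $2^s$ sums are distinct integers in $[0,3^s)$, which gives the size. Let $\alpha_t,\beta_t,\gamma_t\in\{0,1\}$ be the digits. The hypothesis is
$$\sum_{t<s}(\alpha_t+\gamma_t-2\beta_t)3^t\equiv0\pmod{3^s}.$$
Modulo $3$ this says $\alpha_0+\gamma_0\equiv2\beta_0$, where $\alpha_0+\gamma_0\in\{0,1,2\}$. If $\beta_0=0$, then $\alpha_0+\gamma_0=0$, so $\alpha_0=\gamma_0=0$. If $\beta_0=1$, then $\alpha_0+\gamma_0=2$, so $\alpha_0=\gamma_0=1$. In both cases the digits agree and the term $t=0$ vanishes. Divide the congruence by $3$; it is now a congruence modulo $3^{s-1}$ of the same form in the digits with $t\ge1$. Repeat until all digits are exhausted. $\square$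

## One step of a descent modulo 4 and modulo 3

We turn to task 1. The plan is to produce $w$ from a substitution $h$ that replaces each letter by a word of length $4$, so that $w_{4m+i}$ is the $i$-th letter of $h(w_m)$, and to show that a forbidden triple $(n_1,n_2,n_3)$ yields a forbidden triple $(m_1,m_2,m_3)$ with differences four times smaller. Repeating this forever is impossible.

Suppose the total value of $h(q)$ is $3v(q)$ for every letter $q$. Then $T_{4m}=3T_m$, and $T_{4m+i}=3T_m+{}$(a partial sum inside $h(w_m)$). Write $n_t=4m_t+i_t$. For the descent we want $i_1=i_2=i_3$. There are two pieces of information: $n_1+n_3=2n_2$ gives $i_1+i_3\equiv2i_2\pmod4$, and $T_{n_1}+T_{n_3}=2T_{n_2}$ gives a congruence modulo $3$ between partial sums. Now suppose also that the common letter $\ell$ occurs exactly once in each column, that is, for each $i$ exactly one letter $q$ has $\ell$ as the $i$-th letter of $h(q)$. Then $\ell$ and $i$ together determine $q$, hence the partial sum before $\ell$; call it $R_\ell(i)$ modulo $3$. The next lemma says exactly which functions $R_\ell$ force $i_1=i_2=i_3$.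

**Lemma 2.** For a function $R:\{0,1,2,3\}\to\mathbb Z/3$ the following are equivalent.

(i) $R$ takes exactly two values, and $R(0)\ne R(2)$, $R(1)\ne R(3)$.

(ii) Whenever $i_1,i_2,i_3\in\{0,1,2,3\}$ satisfy $i_1+i_3\equiv2i_2\pmod4$ and $R(i_1)+R(i_3)=2R(i_2)$, then $i_1=i_2=i_3$.

*Proof.* Read indices modulo $4$.

(i)$\Rightarrow$(ii), the direction we need. From $i_1+i_3\equiv2i_2\pmod 4$ we get $i_1\equiv i_3\pmod2$, so either $i_3=i_1$ or $i_3\equiv i_1+2$.

If $i_3=i_1$, then $2i_2\equiv2i_1\pmod4$, so $i_2=i_1$ or $i_2\equiv i_1+2$. In the first case we are done. In the second, $2R(i_1)=2R(i_1+2)$, so $R(i_1)=R(i_1+2)$ because $2$ is invertible modulo $3$; this contradicts (i).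

If $i_3\equiv i_1+2$, let $x\ne x'$ be the two values of $R$. By (i), $R(i_1)$ and $R(i_3)$ are $x$ and $x'$ in some order, so $R(i_1)+R(i_3)=x+x'$. This differs from $2x$ and from $2x'$, since $x\neq x'$. But $R(i_2)\in\{x,x'\}$, a contradiction.

(ii)$\Rightarrow$(i), which shows that the condition is not wasteful. The triple $(i,i+2,i)$ satisfies the congruence modulo $4$, so (ii) requires $2R(i)\ne2R(i+2)$, that is, $R(i)\ne R(i+2)$. Let $x=R(0)$, $x'=R(2)$, and let $x''$ be the third residue. Since $x+x'+x''=0$ in $\mathbb Z/3$, we have $x+x'=-x''=2x''$. For $j\in\{1,3\}$ the triple $(0,j,2)$ satisfies $0+2\equiv2j\pmod4$, so (ii) requires $R(j)\ne x''$. Hence $R$ takes only the values $x,x'$. $\square$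

**Remark.** Why length $4$ and multiplier $3$? Consider the same test, with every letter occurring once in each column, for length $k$ and multiplier $\mu$ (total value of $h(q)$ equal to $\mu v(q)$, partial sums taken modulo $\mu$).

- With $\mu=2$ the second congruence reads $R(i_1)+R(i_3)\equiv0\pmod2$. If $k$ is even, the triple $(i,i+k/2,i)$ always passes. If $k\ge3$ is odd, every pair $i_1\ne i_3$ has a midpoint $i_2$ modulo $k$, so $R$ would have to take pairwise different values modulo $2$ at $k\ge3$ places.
- With $\mu=k=3$, let $M$ be the largest value of $v$ and $S$ the set of letters of value $M$. For $q\in S$ the three letters of $h(q)$ have total value $3M$, so all lie in $S$. Each column map is injective, so it permutes the finite set $S$. Hence for $\ell\in S$ the preimage of $\ell$ in every column lies in $S$, the partial sums are $0,M,2M$, and the triple $(0,1,2)$ passes.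

## A substitution on twelve letters

Now we write down a substitution that meets condition (i) of Lemma 2 for every letter. Let
$$\Sigma=\{a,b,c,d,e,f,\bar a,\bar b,\bar c,\bar d,\bar e,\bar f\},\qquad \bar{\bar q}=q,$$
with values
$$v(a)=3,\quad v(b)=v(c)=2,\quad v(d)=1,\quad v(e)=v(f)=0,\quad v(\bar q)=-v(q).$$
Define $h$ by the following table, and by $h(\bar q)=\overline{h(q)}$, barring letter by letter. For $0\le i\le3$ we write $h(q)_i$ for the $i$-th letter of $h(q)$ and $y_{q,i}$ for the sum of the values of the first $i$ letters of $h(q)$.

| $q$ | $h(q)$ | $(y_{q,0},y_{q,1},y_{q,2},y_{q,3})$ | total value of $h(q)$ |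
|---|---|---|---|
| $a$ | $d\,a\,a\,b$ | $(0,1,4,7)$ | $9$ |
| $b$ | $a\,d\,b\,e$ | $(0,3,4,6)$ | $6$ |
| $c$ | $e\,b\,d\,a$ | $(0,0,2,3)$ | $6$ |
| $d$ | $b\,\bar e\,\bar e\,d$ | $(0,2,2,2)$ | $3$ |
| $e$ | $c\,\bar f\,\bar f\,\bar c$ | $(0,2,2,2)$ | $0$ |
| $f$ | $f\,c\,\bar c\,f$ | $(0,0,2,0)$ | $0$ |

For barred letters $y_{\bar q,i}=-y_{q,i}$. We check three properties.

**(P1)** *The total value of $h(q)$ is $3v(q)$ for every $q\in\Sigma$.* For unbarred $q$ this is the last column: $9,6,6,3,0,0$ against $v=3,2,2,1,0,0$. For barred letters change all signs.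

**(P2)** *For each $i$, the map $\pi_i:q\mapsto h(q)_i$ is a bijection of $\Sigma$.* For $q=a,b,c,d,e,f$ in this order, the columns are

- $i=0$: $d,a,e,b,c,f$
- $i=1$: $a,d,b,\bar e,\bar f,c$
- $i=2$: $a,b,d,\bar e,\bar f,\bar c$
- $i=3$: $b,e,a,d,\bar c,f$

Each column contains exactly one letter from each pair $\{p,\bar p\}$. Since $\pi_i(\bar q)=\overline{\pi_i(q)}$, the other letter of the pair is attained at the barred letter. So $\pi_i$ is onto, hence bijective.

Thanks to (P2) we may define, for $\ell\in\Sigma$ and $0\le i\le3$,
$$R_\ell(i)=y_{\pi_i^{-1}(\ell),\,i}\bmod 3,$$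
the residue of the partial sum standing before $\ell$ in the unique word $h(q)$ that has $\ell$ in column $i$.

**(P3)** *Each $R_\ell$ takes exactly two values, and $R_\ell(0)\ne R_\ell(2)$, $R_\ell(1)\ne R_\ell(3)$.* In the next table, an entry $q:y$ in column $i$ means that $h(q)_i=\ell$ and $y_{q,i}=y$. Two of the barred words are used repeatedly: $h(\bar e)=\bar c\,f\,f\,c$ and $h(\bar d)=\bar b\,e\,e\,\bar d$, both with partial sums $(0,-2,-2,-2)$. Also $h(\bar f)=\bar f\,\bar c\,c\,\bar f$ has partial sums $(0,0,-2,0)$. Note $-2\equiv1\pmod 3$.

| $\ell$ | $i=0$ | $i=1$ | $i=2$ | $i=3$ | $R_\ell$ |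
|---|---|---|---|---|---|
| $a$ | $b:0$ | $a:1$ | $a:4$ | $c:3$ | $(0,1,1,0)$ |
| $b$ | $d:0$ | $c:0$ | $b:4$ | $a:7$ | $(0,0,1,1)$ |
| $c$ | $e:0$ | $f:0$ | $\bar f:-2$ | $\bar e:-2$ | $(0,0,1,1)$ |
| $d$ | $a:0$ | $b:3$ | $c:2$ | $d:2$ | $(0,0,2,2)$ |
| $e$ | $c:0$ | $\bar d:-2$ | $\bar d:-2$ | $b:6$ | $(0,1,1,0)$ |
| $f$ | $f:0$ | $\bar e:-2$ | $\bar e:-2$ | $f:0$ | $(0,1,1,0)$ |

Finally $\pi_i^{-1}(\bar\ell)=\overline{\pi_i^{-1}(\ell)}$ and $y$ changes sign under barring, so $R_{\bar\ell}=-R_\ell$, and the property passes from $\ell$ to $\bar\ell$. All six rows satisfy it by inspection.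

So every $R_\ell$ satisfies (i) of Lemma 2, hence also (ii).

## The infinite word and its partial sums

Since $h(f)$ begins with $f$, the rules
$$w_0=f,\qquad w_{4m+i}=h(w_m)_i\quad(m\ge0,\ 0\le i\le3)$$
define an infinite word $w=w_0w_1w_2\cdots$: for $4m+i=0$ the second rule is consistent with the first, and for $4m+i\ge1$ we have $m<4m+i$, so the letter is determined by an earlier one. Put $T_n=\sum_{m<n}v(w_m)$. The first $4m$ letters of $w$ form the word $h(w_0)h(w_1)\cdots h(w_{m-1})$, whose value is $3T_m$ by (P1). Hence
$$T_{4m+i}=3T_m+y_{w_m,i}\qquad(m\ge 0,\ 0\le i\le 3).\tag{1}$$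

Here is the beginning.

| $n$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 | 14 | 15 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| $w_n$ | $f$ | $c$ | $\bar c$ | $f$ | $e$ | $b$ | $d$ | $a$ | $\bar e$ | $\bar b$ | $\bar d$ | $\bar a$ | $f$ | $c$ | $\bar c$ | $f$ |
| $T_n$ | 0 | 0 | 2 | 0 | 0 | 0 | 2 | 3 | 6 | 6 | 4 | 3 | 0 | 0 | 2 | 0 |

One sees $T_8=6=3T_2$ and $T_{12}=0=3T_3$. A letter may well recur in progression: from $w_0=f$, $w_8=\bar e$, $w_{15}=f$ we get $w_3=w_{33}=w_{63}=f$. But (1) gives $T_3=0$, $T_{33}=3\cdot6-2=16$, $T_{63}=3\cdot 0+0=0$, and $0+0\ne 32$.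

**Lemma 3 (Main Lemma).** There are no $n_1<n_2<n_3$ with $n_1+n_3=2n_2$, $T_{n_1}+T_{n_3}=2T_{n_2}$ and $w_{n_1}=w_{n_2}=w_{n_3}$.

*Proof.* Suppose there is such a triple, with common letter $\ell$. Write $n_t=4m_t+i_t$ with $0\le i_t\le3$.

**Step 1: the three columns agree.** This step turns the hypotheses into the two congruences of Lemma 2. Since $h(w_{m_t})_{i_t}=w_{n_t}=\ell$, we have $w_{m_t}=\pi_{i_t}^{-1}(\ell)$. By (1), $T_{n_t}\equiv y_{w_{m_t},i_t}\equiv R_\ell(i_t)\pmod3$. So $T_{n_1}+T_{n_3}=2T_{n_2}$ gives $R_\ell(i_1)+R_\ell(i_3)=2R_\ell(i_2)$ in $\mathbb Z/3$, and $n_1+n_3=2n_2$ gives $i_1+i_3\equiv2i_2\pmod4$. By (P3) and Lemma 2, $i_1=i_2=i_3=:i$.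

**Step 2: the triple descends.** We check that $(m_1,m_2,m_3)$ has all the properties of $(n_1,n_2,n_3)$. The letters $w_{m_t}$ are all equal to $\pi_i^{-1}(\ell)$. Therefore the three numbers $y_{w_{m_t},i}$ coincide, and (1) gives
$$0=T_{n_1}+T_{n_3}-2T_{n_2}=3\,(T_{m_1}+T_{m_3}-2T_{m_2}),$$
so $T_{m_1}+T_{m_3}=2T_{m_2}$. From $n_t=4m_t+i$ with the same $i$ we get $m_1<m_2<m_3$, $m_1+m_3=2m_2$ and $n_2-n_1=4(m_2-m_1)$.

**Step 3: infinite descent.** Steps 1 and 2 apply again to $(m_1,m_2,m_3)$, and so on without end. Thus the positive integer $n_2-n_1$ is divisible by every power of $4$, which is impossible. $\square$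

## A single sequence with bounded gaps

Theorem 3 is the shortest use of the Main Lemma, and it shows how the hypothesis of equal letters can be removed. We add to a large multiple of $T_n$ a small code for the letter $w_n$, taken from a set without 3-APs, and then a linear term that makes the sequence increase. The linear term does not affect second differences.

*Proof of Theorem 3.* Let
$$\psi:\Sigma\to\{0,1,3,4,9,10,12,13,27,28,30,31\}$$
be a bijection. The twelve numbers on the right are below $81$ and have ternary digits in $\{0,1\}$. If three of them satisfy $\psi_1+\psi_3=2\psi_2$, this holds modulo $81$, and Lemma 1 with $s=4$ gives $\psi_1=\psi_2=\psi_3$ (as residues modulo $81$, hence as integers in $[0,81)$). Put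
$$a_n=63\,T_n+\psi(w_n)+221\,n+1\qquad(n\ge0).$$

**Step 1: positivity and gaps.** We have $a_0=\psi(f)+1\ge1$, and
$$a_{n+1}-a_n=63\,v(w_n)+\psi(w_{n+1})-\psi(w_n)+221 .$$
Since $|v|\le3$ and the values of $\psi$ lie in $[0,31]$, this lies between $-189-31+221=1$ and $189+31+221=441$.

**Step 2: no double progression.** Suppose $n_1<n_2<n_3$, $n_1+n_3=2n_2$ and $a_{n_1}+a_{n_3}=2a_{n_2}$. The terms $221n+1$ cancel, leaving
$$63\,(T_{n_1}+T_{n_3}-2T_{n_2})+\bigl(\psi(w_{n_1})+\psi(w_{n_3})-2\psi(w_{n_2})\bigr)=0 .$$
The second bracket lies in $[-62,62]$ and is divisible by $63$, so it is $0$. Hence the three values of $\psi$ are equal, so $w_{n_1}=w_{n_2}=w_{n_3}$. The first bracket is then also $0$. This contradicts Lemma 3.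

**Step 3: the gap word.** Two consecutive blocks of gaps, from $n_1$ to $n_2$ and from $n_2$ to $n_3$, have equal length exactly when $n_1+n_3=2n_2$, and equal sum exactly when $a_{n_1}+a_{n_3}=2a_{n_2}$. So the statement about the gap word is the one just proved. $\square$

## Rows, offsets, and the coloring

For Theorem 2 we must fill all positive integers with classes. If some classes have more than the average number of elements in a block, others must have fewer. The condition in the Main Lemma does not change when $T$ is replaced by $-T$, so we use two families of classes: those of sign $+$ will have $K(3+v(w_n))$ elements in block $n$, and those of sign $-$ will have $K(3-v(w_n))$. With $C$ classes in each family, block $n$ must have length $C\cdot 6K$, independent of the letter. The letter is hidden in the offsets of the elements modulo $C$, by a code with values in $\Omega_s$.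

**The construction.** Fix $K\ge1$ and $s$ with $2^s\ge36K$. Put $C=3^s$ and $L=6KC$. Let
$$\mathcal P_+=\{(q,\eta):q\in\Sigma,\ 0\le \eta<K(3+v(q))\},\qquad \mathcal P_-=\{(q,\eta):q\in\Sigma,\ K(3+v(q))\le \eta<6K\},$$
where $\eta$ is an integer. Since $0\le 3+v(q)\le6$, the sets $\mathcal P_+$ and $\mathcal P_-$ partition $\Sigma\times\{0,\dots,6K-1\}$. For each $q$ they contain $K(3+v(q))$ and $K(3-v(q))$ pairs, respectively. Since $\sum_{q\in\Sigma}v(q)=0$ and $|\Sigma|=12$, each of them has $36K$ elements. As $|\Omega_s|=2^s\ge36K$, we can fix injections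
$$g_+:\mathcal P_+\to\Omega_s,\qquad g_-:\mathcal P_-\to\Omega_s .$$

Each positive integer $x$ is written uniquely as
$$x-1=Ln+\eta C+\xi,\qquad n\ge0,\quad 0\le \eta<6K,\quad 0\le\xi<C .$$
We call $n$ the block, $\eta$ the row and $\xi$ the offset of $x$. Let $\varepsilon\in\{+,-\}$ be the sign with $(w_n,\eta)\in\mathcal P_\varepsilon$, and give $x$ the color
$$(\varepsilon,\kappa),\qquad \kappa\in\mathbb Z/C,\quad \kappa\equiv\xi-g_\varepsilon(w_n,\eta)\pmod C .$$
There are $2C=2\cdot3^s$ colors.

For $K=1$ and $s=6$ we have $C=729$ and $L=4374$, and each block has six rows of length $729$. Block $0$ has letter $f$ of value $0$: its rows $0,1,2$ have sign $+$, and its rows $3,4,5$ have sign $-$. Block $1$ has letter $c$ of value $2$: its rows $0,\dots,4$ have sign $+$, and only row $5$ has sign $-$.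

**The index of an element in its class.** This step computes the position function that the question is about. Fix a color $(\varepsilon,\kappa)$ with class $A$. A row $\eta$ of block $n$ contains exactly one element of $A$ if $(w_n,\eta)\in\mathcal P_\varepsilon$, namely the one with offset $\xi\equiv\kappa+g_\varepsilon(w_n,\eta)\pmod C$; otherwise it contains none. Hence block $n$ contains exactly $K(3+\varepsilon v(w_n))$ elements of $A$. If $x\in A$ lies in row $\eta$ of block $n$, its rank among the elements of $A$ in that block is
$$\rho_\varepsilon(w_n,\eta)=\#\{\eta'\le \eta:(w_n,\eta')\in\mathcal P_\varepsilon\},$$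
which depends only on $\varepsilon$, $w_n$ and $\eta$. So the index of $x$ in the increasing list of $A$ is
$$\iota(x)=\sum_{m<n}K(3+\varepsilon v(w_m))+\rho_\varepsilon(w_n,\eta)=K(3n+\varepsilon T_n)+\rho_\varepsilon(w_n,\eta).\tag{2}$$

*Proof of Theorem 2(a).* Let $x_1<x_2<x_3$ be a 3-AP in a class $A$ of color $(\varepsilon,\kappa)$, and let $(n_t,\eta_t,\xi_t)$ be the block, row and offset of $x_t$.

**Step 1: letters, rows and offsets agree.** This is where the code does its work. Since $C$ divides $L$,
$$x_t-1\equiv\xi_t\equiv\kappa+g_\varepsilon(w_{n_t},\eta_t)\pmod C .$$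
Insert this into $x_1+x_3=2x_2$; the constants cancel, and
$$g_\varepsilon(w_{n_1},\eta_1)+g_\varepsilon(w_{n_3},\eta_3)=2g_\varepsilon(w_{n_2},\eta_2)\quad\text{in }\mathbb Z/C .$$
All three terms lie in $\Omega_s$, so by Lemma 1 they are equal. Since $g_\varepsilon$ is injective, $w_{n_1}=w_{n_2}=w_{n_3}$ and $\eta_1=\eta_2=\eta_3$. Then the offsets, which lie in $[0,C)$ and are congruent modulo $C$, satisfy $\xi_1=\xi_2=\xi_3$.

**Step 2: the block numbers form a 3-AP.** By Step 1, $x_t-1=Ln_t+\eta C+\xi$ with the same $\eta$ and $\xi$ for $t=1,2,3$. Hence $n_1<n_2<n_3$ and $n_1+n_3=2n_2$.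

**Step 3: the counts differ by at least $K$.** The ranks in (2) are equal for the three elements, so they cancel, and so do the terms $3Kn_t$. Therefore
$$\iota(x_1)+\iota(x_3)-2\iota(x_2)=\varepsilon K\,(T_{n_1}+T_{n_3}-2T_{n_2}).$$
By Lemma 3 the integer $T_{n_1}+T_{n_3}-2T_{n_2}$ is not $0$, so the left side has absolute value at least $K$. Since
$$\#(A\cap(x_2,x_3])-\#(A\cap(x_1,x_2])=\iota(x_1)+\iota(x_3)-2\iota(x_2),$$
this proves (a), with $2\cdot3^s$ colors whenever $2^s\ge36K$. With $K=1$ and $s=6$ it proves Theorem 1. $\square$

*Proof of Theorem 2(b).* A class could have no element in block $n$ only if $3+\varepsilon v(w_n)=0$, that is, $v(w_n)=\pm3$ with the sign opposite to $\varepsilon$. Every word $h(q)$ contains a letter of value different from $\pm3$: for unbarred $q$, take $d$ in $h(a)$ and $h(b)$, $e$ in $h(c)$, $d$ in $h(d)$, $c$ in $h(e)$, and $f$ in $h(f)$; for barred $q$, bar these. Since $w_{4m}w_{4m+1}w_{4m+2}w_{4m+3}=h(w_m)$, among the blocks $4m,\dots,4m+3$ at least one contains at least $K\ge1$ elements of $A$. So every interval of $4L$ integers formed by four such blocks meets $A$.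 Hence $A$ is infinite, and consecutive elements of $A$ lie in the same or in neighboring such intervals, so its gaps are less than $8L$. $\square$

*Proof of Theorem 2(c).* Suppose a coloring with $r$ colors has the property in (a) for some $K$. By van der Waerden's theorem there is a monochromatic 3-AP $x<y<z$ in $\{1,\dots,W(3;r)\}$; its common difference $\delta$ is less than $W(3;r)$. The set $A\cap(x,y]$ contains $y$ and lies in an interval of $\delta$ integers, so its size is in $\{1,\dots,\delta\}$; the same holds for $A\cap(y,z]$, which contains $z$. So the two counts differ by at most $\delta-1<W(3;r)$, and therefore $K<W(3;r)$. For a given bound $r_0$, a coloring with $r\le r_0$ colors thus requires $K<\max_{r\le r_0}W(3;r)$, a finite number. Hence $r\to\infty$ as $K\to\infty$. $\square$
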